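\title{The Hilbert function of an algebraic discrete valuation on a two-dimensional regular local ring}

\begin{abstract}
Let $\nu$ be a discrete valuation that dominates a two-dimensional regular local ring $R$ and whose residue field is algebraic over the residue field $k$ of $R$. Let $I_n$ be the ideal of elements of $R$ of value at least $n$. We prove that $\ell_R(I_n/I_{n+1})/n$ always converges. The proof computes $\ell_R(I_n/I_{n+1})$ by an exact counting formula and analyzes the resulting recursion. We express the limit through the sequence of quadratic transforms of $R$ along $\nu$, and we show that for every $R$ with $[\bar k:k]=\infty$ the set of limits is exactly $[0,1)$.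
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(R,\mathfrak m)$ be a regular local ring of dimension two with quotient field $K$ and residue field $k=R/\mathfrak m$. Let $\nu$ be a valuation of $K$ with valuation ring $V_\nu=\{f\in K:\nu(f)\ge 0\}$, maximal ideal $\mathfrak m_\nu=\{f\in K:\nu(f)>0\}$ and residue field $L=V_\nu/\mathfrak m_\nu$. The valuation $\nu$ \emph{dominates} $R$ if $R\subset V_\nu$ and $R\cap\mathfrak m_\nu=\mathfrak m$; then $k$ is a subfield of $L$. It is \emph{discrete} if its value group is order isomorphic to $\mathbb Z$, and a discrete valuation is always taken to be normalized, $\nu(K^\times)=\mathbb Z$. It is \emph{algebraic} if $L$ is algebraic over $k$. For a discrete valuation dominating $R$ and $n\in\mathbb Z$ put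
\[
I_n=\{f\in R:\nu(f)\ge n\},\qquad \varphi(n)=\ell_R(I_n/I_{n+1}),
\]
where $\ell_R$ is length as an $R$-module. An element of value $n$ has a leading coefficient in $L$, and $\varphi(n)$ is the dimension over $k$ of the space of leading coefficients that elements of $R$ of value $n$ can have (Section~\ref{sec:initial}). It is the Hilbert function of the filtration $\{I_n\}$.

The simplest cases lie at two extremes. If $L$ is finite over $k$, then $\varphi(n)\le [L:k]$ and $\varphi(n)/n\to 0$; more precisely, it is known that $\ell_R(R/I_n)=cn+b$ for $n\gg0$, with $b,c\in\mathbb Z$ and $c=[L:k]$. At the other extreme, let $R=k[x,y]_{(x,y)}$, let $\alpha,\beta$ be coprime positive integers, and let $\nu$ assign to a polynomial the least weight $\alpha a+\beta b$ of its monomials $x^ay^b$. The monomials of weight $n$ form a basis of $I_n/I_{n+1}$, so $\varphi(n)=n/(\alpha\beta)+O(1)$. This valuation is not algebraic: the residue of $y^\alpha/x^\beta$ is transcendental over $k$. Between these extremes lie the valuations with $L/k$ algebraic and infinite, and for them linear growth does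 occur: it is known that every $C\in[0,\tfrac12]$ equals $\lim\varphi(n)/n$ for some $R$ and some such $\nu$. For a general filtration by $\mathfrak m$-primary ideals the limit need not exist. For instance, $J_n=\mathfrak m^{\lceil n/2\rceil}$ satisfies $J_aJ_b\subset J_{a+b}$, and $\ell_R(J_n/J_{n+1})$ is $n/2+1$ for even $n$ and $0$ for odd $n$. This leads to the following question, posed in \cite{Sanyal}.

\begin{quote}
\emph{Does $\lim_{n\to\infty}\ell_R(I_n/I_{n+1})/n$ exist for every algebraic discrete valuation dominating a regular local ring of dimension two?}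
\end{quote}

One might guess that it does not. The leading coefficients in low degree lie in a finite extension of $k$; once they fill it, $\varphi$ is constant until an element with a new leading coefficient appears, and then $\varphi$ grows again. Alternating plateaus and growth phases look like a recipe for oscillation. The answer is nevertheless yes. Throughout, no assumption is made on the characteristic, on excellence, or on completeness.

\begin{theorem}\label{thm:A}
Let $\nu$ be an algebraic discrete valuation dominating a two-dimensional regular local ring $R$. Then $C=\lim_{n\to\infty}\varphi(n)/n$ exists. Moreover there is a constant $B$ with $\varphi(n)\ge Cn-B$ for all $n\ge0$, and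
\[
0\le C<\frac1{\nu(x)\nu(y)}\le 1
\]
for every regular system of parameters $x,y$ of $R$.
\end{theorem}

The bound $1/(\nu(x)\nu(y))$ is the slope of the monomial valuation with the same values on $x$ and $y$; each algebraic relation among leading coefficients lowers it. The reason for convergence is that a plateau of $\varphi$ lowers the slope of all later growth in the same proportion as it lowers the ratio $\varphi(n)/n$. The slopes therefore form a decreasing sequence, and $C$ is its limit.

The limit has an intrinsic description. Choose regular parameters $x,y$ of $R$ with $\nu(x)\le\nu(y)$. The \emph{quadratic transform of $R$ along $\nu$} is the localization $R_1$ of $R[y/x]$ at the prime $\mathfrak m_\nu\cap R[y/x]$. We recall in Section~\ref{sec:transforms} that $R_1$ does not depend on the choice and is again a two-dimensional regular local ring dominated by $\nu$, with residue field finite over $k$, so that the construction can be iterated.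

\begin{theorem}\label{thm:B}
Let $R$, $\nu$ and $C$ be as in Theorem~\ref{thm:A}. Let $R=R_0\to R_1\to R_2\to\cdots$ be the sequence of quadratic transforms along $\nu$, let $\mathfrak m_i$ and $\kappa_i$ be the maximal ideal and the residue field of $R_i$, and put $a_i=\min\nu(\mathfrak m_i)$ and $\delta_i=[\kappa_i:k]$. Then
\[
C=\Bigl(\sum_{i\ge0}\frac{a_i^2}{\delta_i}\Bigr)^{-1}\qquad(\text{with }1/\infty=0).
\]
In particular $C>0$ if and only if $\sum_i 1/[\kappa_i:k]<\infty$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $R$ be any two-dimensional regular local ring, with residue field $k$. If $[\bar k:k]=\infty$, the set of limits $C$ obtained from algebraic discrete valuations dominating $R$ is exactly $[0,1)$. If $[\bar k:k]<\infty$, then $C=0$ for every such valuation.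
\end{theorem}

Section~\ref{sec:example} computes $\varphi$ by hand for one valuation with $C=\tfrac12$; the general proof follows the same path. Section~\ref{sec:keys} proves the counting formula for $\varphi$, and Section~\ref{sec:recursion} derives the recursion and Theorem~\ref{thm:A}. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:transforms} and~\ref{sec:range}.

\section{Regular local rings and initial forms}\label{sec:initial}

A \emph{regular system of parameters} of a two-dimensional regular local ring $(R,\mathfrak m,k)$ is a pair $x,y$ generating $\mathfrak m$. We use three textbook facts.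
\begin{itemize}
\item[(R1)] $R$ is a domain, and $R/xR$ is a discrete valuation ring with residue field $k$ and uniformizer the image of $y$. In particular $xR$ is prime and contains no power of $y$.
\item[(R2)] $\ell_R(R/\mathfrak m^e)=e(e+1)/2$ and $\bigcap_e\mathfrak m^e=0$. So each $f\ne0$ in $R$ has an \emph{order} $\operatorname{ord}_R f$, the largest $e$ with $f\in\mathfrak m^e$.
\item[(R3)] A Noetherian local ring whose maximal ideal is generated by two elements and which has a chain of three distinct primes is regular of dimension two.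
\end{itemize}

Until the end of Section~\ref{sec:transforms}, $\nu$ is an algebraic discrete valuation dominating $R$. Units of $R$ have value $0$ and elements of $\mathfrak m$ have value at least $1$. Hence $I_n=R$ for $n\le0$, $I_1=\mathfrak m$, $\mathfrak mI_n\subset I_{n+1}$, and $\mathfrak m^n\subset I_n$ for $n\ge0$; all lengths below are finite.

Fix $t\in K$ with $\nu(t)=1$ and let $T$ be an indeterminate; $L[T^{\pm1}]$ is graded by the exponent of $T$. A bar denotes the residue class in $L$. The \emph{initial form} of $f\in K^\times$ with $\nu(f)=n$ is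
\[
\operatorname{in}(f)=\overline{ft^{-n}}\,T^n\in L[T^{\pm1}],
\]
a nonzero homogeneous element of degree $n$, and $\operatorname{in}(fg)=\operatorname{in}(f)\operatorname{in}(g)$. The additive map $I_n\to LT^n$, $f\mapsto\overline{ft^{-n}}\,T^n$, has kernel $I_{n+1}$ and turns multiplication by $c\in R$ into multiplication by $\bar c\in k$. Let $G_n$ be its image. Since $\mathfrak m$ annihilates $I_n/I_{n+1}$,
\begin{equation}\label{eq:phidim}
\varphi(n)=\dim_kG_n\le[L:k].
\end{equation}
The same map gives the rule by which all values below are computed: if $f_1,\dots,f_s\in R$ have value $n$ and $c_1,\dots,c_s\in R$, then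
\begin{equation}\label{eq:cancel}
\nu\Bigl(\sum c_if_i\Bigr)>n\iff \sum\bar c_i\operatorname{in}(f_i)=0,
\end{equation}
and otherwise $\sum c_if_i$ has value $n$ and initial form $\sum\bar c_i\operatorname{in}(f_i)$.

\section{An example with limit one half}\label{sec:example}

Let $\theta_1=\sqrt2,\ \theta_2=\sqrt3,\ \theta_3=\sqrt5,\dots$ be the square roots of the primes, $k_j=\mathbb Q(\theta_1,\dots,\theta_j)$ and $k_\infty=\bigcup_jk_j$. Recall that $[k_j:k_{j-1}]=2$ and that the Galois group of $k_j/\mathbb Q$ consists of all sign changes of $\theta_1,\dots,\theta_j$. Substitute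
\[
x\mapsto t,\qquad y\mapsto\theta_1t+\theta_2t^2+\theta_3t^3+\cdots
\]
in $\mathbb Q[x,y]$ and let $\nu$ be the $t$-adic order of the resulting series in $k_\infty[[t]]$. We shall see that no nonzero polynomial goes to $0$. Then $\nu$ extends to a valuation of $\mathbb Q(x,y)$ dominating $R=\mathbb Q[x,y]_{(x,y)}$; it is normalized because $\nu(x)=1$, it is algebraic because its residue field embeds in $k_\infty$, and initial forms are leading terms.

The initial forms of $x$ and $y$ are $T$ and $\sqrt2\,T$. In degree two, $x^2,xy,y^2$ have initial forms $T^2,\sqrt2\,T^2,2T^2$, which are dependent. By \eqref{eq:cancel} the relation produces an element of higher value, $y^2-2x^2\mapsto 2\sqrt6\,t^3+\cdots$, and its leading coefficient lies outside $k_1$. It is a new generator, needed from degree three on, and it makes $y^2$ superfluous. Its initial form satisfies $(2\sqrt6\,T^3)^2=24T^6$, which produces the next generator, and so on. In this example the generators can be written in closed form: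
\[
P_{j+1}=\prod_{\epsilon\in\{\pm1\}^j}\Bigl(y-\sum_{i=1}^j\epsilon_i\theta_ix^i\Bigr)\qquad(j\ge0),
\]
so $P_1=y$, $P_2=y^2-2x^2$ and $P_3=(y^2-2x^2-3x^4)^2-24x^6$. The polynomial $P_{j+1}$ is invariant under sign changes, so it lies in $\mathbb Q[x,y]$, and it is monic of degree $2^j$ in $y$. The $2^{j-i}$ factors whose first minus sign is at position $i$ have leading term $2\theta_it^i$, and the factor with no minus sign has leading term $\theta_{j+1}t^{j+1}$. Hence $\beta_{j+1}:=\nu(P_{j+1})=(j+1)+\sum_{i=1}^ji\,2^{j-i}$, which gives $\beta_1=1$ and $\beta_{j+1}=2\beta_j+1$, that is $\beta_j=2^j-1$. The leading coefficient $u_j$ of $P_j$ lies in $k_{j-1}^\times\theta_j$, so $1,u_j$ is a basis of $k_j$ over $k_{j-1}$.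

For a finite set $A$ of positive integers put $P_A=\prod_{j\in A}P_j$, $u_A=\prod_{j\in A}u_j$, $\beta_A=\sum_{j\in A}\beta_j$. By binary expansion there is exactly one $P_A$ of each degree in $y$, and it is monic, so the products $x^aP_A$ form a $\mathbb Q$-basis of $\mathbb Q[x,y]$. The leading term of $x^aP_A$ is $u_At^{a+\beta_A}$, and the $u_A$ are linearly independent over $\mathbb Q$ by the tower law. So in a nonzero combination of the $x^aP_A$ the terms of least value cannot cancel. This shows that no nonzero polynomial goes to $0$, and that the forms $u_AT^n$ with $\beta_A\le n$ are a basis of $G_n$ (a denominator $g$ with $g(0,0)\ne0$ only rescales an initial form by a rational number). Thus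
\[
\varphi(n)=\#\{A:\beta_A\le n\}.
\]
The sums $\beta_A$ are $0,1,3,4,7,8,10,11,15,\dots$, which gives
\[
\begin{array}{c|cccccccccccccccc}
n&0&1&2&3&4&5&6&7&8&9&10&11&12&13&14&15\\\hline
\varphi(n)&1&2&2&3&4&4&4&5&6&6&7&8&8&8&8&9
\end{array}
\]
To find the growth, let $\beta_j\le n<\beta_{j+1}=2\beta_j+1$ with $j\ge1$. Only sets $A\subset\{1,\dots,j\}$ count. Since $\beta_1+\dots+\beta_{j-1}=2^j-1-j<\beta_j$, all $2^{j-1}$ sets not containing $j$ count. The sets containing $j$ contribute $\varphi(n-\beta_j)$ if $n<2\beta_j$, and $2^{j-1}$ if $n=2\beta_j$. For $\psi(n)=\varphi(n)-n/2$ this reads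
\[
\psi(n)=\psi(n-\beta_j)+\tfrac12\quad(\beta_j\le n<2\beta_j),\qquad \psi(2\beta_j)=\psi(0)=1 .
\]
By induction on $j$, $1\le\psi(n)\le1+j/2$ for $0\le n<\beta_{j+1}$. Since $\beta_j$ grows exponentially, $\varphi(n)/n\to\tfrac12$. The value $1+j/2$ is attained at $n=\beta_1+\dots+\beta_j$, where $\varphi(n)=2^j$. So $\varphi(n)-Cn$ is unbounded above, and the inequality $\varphi(n)\ge Cn-B$ of Theorem~\ref{thm:A} has no upper counterpart in general.

\section{Key sequences and the counting formula}\label{sec:keys}

Three features of the example are absent in general: $R$ need not contain a field or be a localized polynomial ring, $\nu(x)$ need not be $1$, and there is no series from which to read off the $P_j$. We build the $P_j$ one at a time from the relations among initial forms. Fix a regular system of parameters $x,y$ of $R$, and put $P_0=x$, $\beta_0=\nu(x)\ge1$, $p_0=\operatorname{in}(x)$.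

The fields $k_j$ of the example are replaced by graded rings in which $p_0$ is inverted. They behave like fields, and this is where the hypothesis that $\nu$ is algebraic enters.

\begin{lemma}\label{lem:gradedfield}
Let $E\subset L[T^{\pm1}]$ be a graded $k$-subalgebra containing $p_0^{\pm1}$. Then every nonzero homogeneous element of $E$ is invertible in $E$.
\end{lemma}

\begin{proof}
The degree zero part $E_0$ is a $k$-subalgebra of $L$, hence a domain algebraic over $k$, hence a field. If $u\in E$ is nonzero and homogeneous of degree $d$, then $w=u^{\beta_0}p_0^{-d}$ is a nonzero element of $E_0$, and $u^{-1}=u^{\beta_0-1}p_0^{-d}w^{-1}\in E$.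
\end{proof}

Let $P_1,P_2,\dots$ be a finite or infinite sequence of nonzero elements of $\mathfrak m$. Put
\[
\beta_j=\nu(P_j),\qquad p_j=\operatorname{in}(P_j),\qquad E_j=k[p_0^{\pm1},p_1,\dots,p_j].
\]
Each $E_j$ is generated by homogeneous elements, so it is a graded subalgebra and Lemma~\ref{lem:gradedfield} applies to it. For $j\ge1$ a \emph{homogeneous relation of degree at most $m$} is an equation $\sum_{s=0}^mb_sp_j^s=0$ with $b_s\in E_{j-1}$ homogeneous of degree $d-s\beta_j$ for a common $d$; it is nontrivial if some $b_s\neq0$. Nontrivial relations exist: $w=p_j^{\beta_0}p_0^{-\beta_j}\in L$ satisfies an equation $\sum_ic_iw^i=0$ over $k$, which is such a relation with $b_{i\beta_0}=c_ip_0^{-i\beta_j}$ and $d=0$. There is none of degree at most $0$. Let $m_j\ge1$ be the least $m$ for which one exists, and put $M_0=1$, $M_j=m_1\cdots m_j$. The number $m_j$ depends only on $P_0,\dots,P_j$. In a relation of degree at most $m_j$ the coefficient $b_{m_j}$ is nonzero by minimality, so after dividing by it we have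
\begin{equation}\label{eq:minrel}
p_j^{m_j}+\sum_{s<m_j}b_sp_j^s=0,\qquad b_s\in E_{j-1}\text{ homogeneous of degree }(m_j-s)\beta_j .
\end{equation}

\begin{lemma}\label{lem:basis}
The monomials $p_0^{a_0}p_1^{a_1}\cdots p_j^{a_j}$ with $a_0\in\mathbb Z$ and $0\le a_i<m_i$ for $1\le i\le j$ form a $k$-basis of $E_j$.
\end{lemma}

\begin{proof}
The powers of $p_0$ have distinct degrees, so they form a basis of $E_0=k[p_0^{\pm1}]$. It remains to show that $1,p_j,\dots,p_j^{m_j-1}$ is an $E_{j-1}$-basis of $E_j$. These elements span by \eqref{eq:minrel}. If $\sum_{s<m_j}b_sp_j^s=0$ with arbitrary $b_s\in E_{j-1}$, the component of each degree $d$ is a homogeneous relation of degree at most $m_j-1$, hence trivial; so all components of all $b_s$ vanish.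
\end{proof}

\begin{definition}\label{def:key}
A \emph{key sequence} is an infinite sequence $P_0=x$, $P_1=y$, $P_2,\dots$ of nonzero elements of $\mathfrak m$ such that for all $j\ge1$
\begin{itemize}
\item[(K1)] $P_j\equiv y^{M_{j-1}}\pmod{xR}$,
\item[(K2)] $\beta_{j+1}>m_j\beta_j$.
\end{itemize}
A \emph{standard monomial} is a finite product $P_0^{a_0}P_1^{a_1}P_2^{a_2}\cdots$ with $a_0\ge0$ and $0\le a_j<m_j$ for $j\ge1$.
\end{definition}

Condition (K1) replaces ``monic in $y$ of degree $M_{j-1}$'' and will make the standard monomials exhaust $R$. Condition (K2) says that $P_{j+1}$ records a cancellation in degree $m_j\beta_j$. In Section~\ref{sec:example}, $E_j=k_j[T^{\pm1}]$ and $m_j=2$, and the $P_j$ form a key sequence. The case $m_j=1$ is allowed; then $P_j$ occurs in no standard monomial and serves only as a step toward $P_{j+1}$.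

If (K2) holds for the indices $1,\dots,j-1$, then $(m_i-1)\beta_i\le\beta_{i+1}-\beta_i$ for these indices, and summing gives
\begin{equation}\label{eq:telescope}
\sum_{i=1}^{j-1}(m_i-1)\beta_i\le\beta_j-\beta_1 .
\end{equation}
So the factor $p_1^{a_1}\cdots p_{j-1}^{a_{j-1}}$ of a basis monomial of $E_{j-1}$ has degree less than $\beta_j$, and a basis monomial of degree at least $\beta_j$ must involve a positive power of $p_0$. This removes the one obstacle to lifting \eqref{eq:minrel} to $R$, namely that $p_0$ has been inverted while $x$ is not invertible.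

\begin{lemma}\label{lem:keys}
A key sequence exists.
\end{lemma}

\begin{proof}
The pair $P_0=x$, $P_1=y$ satisfies (K1) for $j=1$. Suppose $P_0,\dots,P_j$ ($j\ge1$) satisfy (K1) up to $j$ and (K2) up to $j-1$. Expand the coefficients of \eqref{eq:minrel} by Lemma~\ref{lem:basis}:
\[
b_s=\sum_a\bar c_{s,a}\,p_0^{a_0}\cdots p_{j-1}^{a_{j-1}},\qquad \bar c_{s,a}\in k^\times,
\]
the sum running over finitely many $a=(a_0,\dots,a_{j-1})$ with $0\le a_i<m_i$ for $i\ge1$ and $\sum_{i\le j-1}a_i\beta_i=(m_j-s)\beta_j$. By \eqref{eq:telescope}, $a_0\beta_0\ge\beta_j-(\beta_j-\beta_1)=\beta_1>0$, so $a_0\ge1$. Lift each $\bar c_{s,a}$ to $c_{s,a}\in R$ and put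
\[
P_{j+1}=P_j^{m_j}+\sum_{s<m_j}\sum_ac_{s,a}\,P_0^{a_0}\cdots P_{j-1}^{a_{j-1}}P_j^s\in R .
\]
Since every $a_0$ is positive, $P_{j+1}\equiv P_j^{m_j}\equiv y^{M_j}\pmod{xR}$. This is (K1) for $j+1$; it shows that $P_{j+1}\in\mathfrak m$, and that $P_{j+1}\ne0$ by (R1). All monomials in the sum have value $m_j\beta_j$, and the corresponding combination of initial forms is the left side of \eqref{eq:minrel}. By \eqref{eq:cancel}, $\beta_{j+1}>m_j\beta_j$.
\end{proof}

Fix a key sequence. By (K2) the sequence $(\beta_j)_{j\ge1}$ is strictly increasing, and it consists of integers, so $\beta_j\to\infty$; this is the use of discreteness.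

\begin{proposition}[Counting formula]\label{prop:count}
The initial forms of the standard monomials of value $n$ form a $k$-basis of $G_n$. Hence $\varphi(n)$ is the number of finitely supported sequences $(a_0,a_1,\dots)$ of integers with $a_0\ge0$, $0\le a_j<m_j$ for $j\ge1$, and $\sum_ja_j\beta_j=n$.
\end{proposition}

\begin{proof}
Finitely many standard monomials have their initial forms in one $E_j$, so by Lemma~\ref{lem:basis} the initial forms belonging to distinct exponent sequences are linearly independent. We show that they span. Let $f\in R$ with $\nu(f)=n$. An expansion of $f$ in standard monomials need not terminate, so we expand modulo $I_{n+1}$.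

Choose $r\ge0$ with $\beta_{r+1}>n$. Each integer $e$ with $0\le e<M_r$ can be written $e=\sum_{j=1}^ra_jM_{j-1}$ with $0\le a_j<m_j$: divide by $M_{r-1}$ and induct on $r$. Put $Q_e=\prod_{j=1}^rP_j^{a_j}$; by (K1), $Q_e\equiv y^e\pmod{xR}$. Let $\Lambda\subset R$ be a set of representatives of $k$ containing $0$, so that its nonzero elements are units. By (R1), every element of $R/xR$ is $\sum_{e<M_r}c_e\bar y^{\,e}$ plus a multiple of $\bar y^{\,M_r}$, with $c_e\in\Lambda$, and $P_{r+1}\equiv y^{M_r}\pmod{xR}$. So every $g\in R$ can be written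
\[
g=\sum_{e<M_r}c_eQ_e+P_{r+1}g'+xg'',\qquad c_e\in\Lambda,\quad g',g''\in R .
\]
Apply this to $f$, then to the resulting $g''$, and so on, $n+1$ times in all. Since $P_{r+1}$ and $x^{n+1}$ lie in $I_{n+1}$,
\[
f\equiv h:=\sum_{s\le n}\ \sum_{e<M_r}c_{s,e}\,x^sQ_e\pmod{I_{n+1}},\qquad c_{s,e}\in\Lambda .
\]
Thus $\nu(h)=n$ and $\operatorname{in}(h)=\operatorname{in}(f)$. Let $v$ be the least value of a standard monomial $x^sQ_e$ with $c_{s,e}\ne0$. By independence and \eqref{eq:cancel}, the sum of the terms of value $v$ has value exactly $v$, and the other terms have larger value. So $v=n$, and $\operatorname{in}(f)$ is a $k$-linear combination of initial forms of standard monomials of value $n$. The last statement follows from \eqref{eq:phidim}.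
\end{proof}

\section{The recursion and the existence of the limit}\label{sec:recursion}

In the example the recursion rested on a saturation: once $n$ is large, all $2^{j-1}$ subsets of $\{1,\dots,j-1\}$ count. When $\beta_0>1$, an exponent vector $(a_1,\dots,a_j)$ contributes in degree $n$ only if $n-\sum_{i\ge1}a_i\beta_i$ is divisible by $\beta_0$, so we need to know that these vectors are equidistributed among the residue classes. This comes from the graded field structure and from the normalization $\nu(K^\times)=\mathbb Z$. Put $\Gamma_j=\sum_{i\le j}\mathbb Z\beta_i$ and $d_j=M_j/\beta_0$.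

\begin{lemma}\label{lem:stable}
There is $j_0\ge1$ such that $\dim_k(E_j)_n=d_j$ for all $j\ge j_0$ and all $n\in\mathbb Z$.
\end{lemma}

\begin{proof}
The degrees of the nonzero homogeneous elements of $E_j$ form a group by Lemma~\ref{lem:gradedfield}; it contains $\beta_0,\dots,\beta_j$ and is contained in $\Gamma_j$, so it equals $\Gamma_j$. Write $t=f/g$ with $f,g\in R$. By Proposition~\ref{prop:count}, $\nu(f)$ and $\nu(g)$ are sums of finitely many $\beta_i$, so $1=\nu(f)-\nu(g)\in\Gamma_{j_0}$ for some $j_0\ge1$. For $j\ge j_0$ the ring $E_j$ has a homogeneous unit of degree $1$, and multiplication by it shows that all $(E_j)_n$ have the same dimension. For each of the $M_j$ vectors $(a_1,\dots,a_j)$ in Lemma~\ref{lem:basis} there is exactly one $a_0\in\mathbb Z$ with $0\le\sum_{i\le j}a_i\beta_i<\beta_0$. Hence $\sum_{n=0}^{\beta_0-1}\dim_k(E_j)_n=M_j$, and the common dimension is $M_j/\beta_0$.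
\end{proof}

For $j\ge1$ and $n\in\mathbb Z$ let $N_j(n)$ be the number of standard monomials of value $n$ in $P_0,\dots,P_j$ alone. Then
\begin{align}
N_j(n)&=\varphi(n)&&\text{if }n<\beta_{j+1},\label{eq:small}\\
N_j(n)&=d_j&&\text{if }j\ge j_0\text{ and }n\ge m_j\beta_j.\label{eq:large}
\end{align}
Indeed, \eqref{eq:small} is Proposition~\ref{prop:count}, because $\beta_i\ge\beta_{j+1}>n$ for $i>j$; both sides vanish for $n<0$. For \eqref{eq:large}, Lemmas~\ref{lem:basis} and~\ref{lem:stable} give $d_j$ exponent vectors of degree $n$ when $a_0\in\mathbb Z$ is allowed, and by \eqref{eq:telescope} each of them has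
\[
a_0\beta_0\ge m_j\beta_j-(m_j-1)\beta_j-(\beta_j-\beta_1)=\beta_1>0 .
\]

\begin{proposition}[Recursion]\label{prop:rec}
Let $j>j_0$ and $\beta_j\le n<\beta_{j+1}$. Write $n=q\beta_j+n'$ with $q\ge1$ and $0\le n'<\beta_j$. Then
\[
\varphi(n)=\begin{cases}q\,d_{j-1}+\varphi(n')&\text{if }q<m_j,\\[2pt] d_j&\text{if }q\ge m_j.\end{cases}
\]
\end{proposition}

\begin{proof}
By \eqref{eq:small} and sorting by the exponent $a$ of $P_j$,
\[
\varphi(n)=N_j(n)=\sum_{a=0}^{m_j-1}N_{j-1}(n-a\beta_j).
\]
If $a<q$, then $n-a\beta_j\ge\beta_j>m_{j-1}\beta_{j-1}$ by (K2), so the term is $d_{j-1}$ by \eqref{eq:large}. The term $a=q$, present when $q<m_j$, is $N_{j-1}(n')=\varphi(n')$ by \eqref{eq:small}. The terms with $a>q$ vanish. When $q\ge m_j$ all $m_j$ terms equal $d_{j-1}$, and $m_jd_{j-1}=d_j$.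
\end{proof}

Define the \emph{slopes}
\[
c_j=\frac{d_{j-1}}{\beta_j}=\frac{M_{j-1}}{\beta_0\beta_j}\qquad(j\ge1).
\]
On $[\beta_j,m_j\beta_j)$ each step of length $\beta_j$ raises $\varphi$ by $c_j\beta_j$. On the plateau $[m_j\beta_j,\beta_{j+1})$ the function has the constant value
\begin{equation}\label{eq:plateau}
d_j=c_j\cdot m_j\beta_j=c_{j+1}\cdot\beta_{j+1},
\end{equation}
so the plateau begins on the line of slope $c_j$ through the origin and ends at the line of slope $c_{j+1}$. Growth then resumes with slope $c_{j+1}$ and not with the old slope: what is lost on a plateau is never recovered.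

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By \eqref{eq:plateau} and (K2), $c_{j+1}/c_j=m_j\beta_j/\beta_{j+1}<1$ for all $j\ge1$. So $(c_j)$ is a strictly decreasing sequence of positive numbers with $c_1=1/(\beta_0\beta_1)$. Let $C$ be its limit; then $0\le C<1/(\nu(x)\nu(y))\le1$.

\emph{Lower bound.} Let $B=C\beta_{j_0+1}$. We prove $\varphi(n)\ge Cn-B$ for $n\ge0$ by induction on $n$. For $n<\beta_{j_0+1}$ the right side is at most $0$. Otherwise $\beta_j\le n<\beta_{j+1}$ for some $j>j_0$, since $\beta_j\to\infty$. With the notation of Proposition~\ref{prop:rec}, if $q\ge m_j$ then $\varphi(n)=c_{j+1}\beta_{j+1}\ge Cn$. If $q<m_j$ then $0\le n'<n$ and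
\[
\varphi(n)=c_jq\beta_j+\varphi(n')\ge Cq\beta_j+Cn'-B=Cn-B .
\]

\emph{Upper bound.} Fix $J>j_0$ and let $B_J=\max_{0\le n<\beta_J}\varphi(n)$. We prove $\varphi(n)\le c_Jn+B_J$ for $n\ge0$ by induction on $n$. For $n<\beta_J$ this holds by the choice of $B_J$. Otherwise $\beta_j\le n<\beta_{j+1}$ with $j\ge J$, and $c_j\le c_J$. If $q\ge m_j$, then $n\ge m_j\beta_j$ and $\varphi(n)=c_jm_j\beta_j\le c_Jn$. If $q<m_j$, then
\[
\varphi(n)=c_jq\beta_j+\varphi(n')\le c_Jq\beta_j+c_Jn'+B_J=c_Jn+B_J .
\]

Together, $C\le\liminf\varphi(n)/n\le\limsup\varphi(n)/n\le c_J$ for every $J>j_0$. Letting $J\to\infty$ gives $\lim\varphi(n)/n=C$. In particular $C$ does not depend on the parameters $x,y$, which were arbitrary, so the bound on $C$ holds for all of them.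
\end{proof}

\begin{remark}\label{rem:hyp}
The normalization, used only in Lemma~\ref{lem:stable}, cannot be dropped. If $\nu$ is replaced by $2\nu$ in Section~\ref{sec:example}, the new Hilbert function is $\varphi(n/2)$ for even $n$ and $0$ for odd $n$, so the ratio has the two limit points $\tfrac14$ and $0$. Without the algebraic hypothesis the strict inequality in Theorem~\ref{thm:A} fails, as the monomial valuations of Section~\ref{sec:intro} show; for them $m_1$ does not exist. Regularity and dimension two enter through (R1), in Lemma~\ref{lem:keys} and Proposition~\ref{prop:count}.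
\end{remark}

\section{Quadratic transforms and the value of the limit}\label{sec:transforms}

The formula $C=\lim c_j$ depends on choices. For an intrinsic formula we pass from $\varphi(n)$ to the colength $\ell_R(R/I_n)=\sum_{i<n}\varphi(i)$, which transforms simply under blowing up the maximal ideal. The following lemma involves no valuation and is used again in Section~\ref{sec:range}.

\begin{lemma}\label{lem:chart}
Let $(R,\mathfrak m,k)$ be a two-dimensional regular local ring with quotient field $K$ and parameters $x,y$. Let $z=y/x$ and let $Z$ be an indeterminate.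
\begin{itemize}
\item[(a)] $\mathfrak mR[z]=xR[z]$, and $R[z]/xR[z]\cong k[Z]$ with $z\mapsto Z$.
\item[(b)] $x^{-e}\mathfrak m^e=\sum_{i\le e}Rz^i$. If $f\in R$ has order $e$, the image of $f/x^e$ in $k[Z]$ is a nonzero polynomial of degree at most $e$.
\item[(c)] Let $\bar F\in k[Z]$ be monic irreducible and $F\in R[Z]$ a monic lift. Then $\mathfrak n=(x,F(z))$ is a maximal ideal of $R[z]$, and $R'=R[z]_{\mathfrak n}$ is a two-dimensional regular local ring with quotient field $K$, parameters $x,F(z)$ and residue field $k[Z]/(\bar F)$. Its maximal ideal contains $\mathfrak m$, and $R'/xR'=k[Z]_{(\bar F)}$.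
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first claim holds since $y=xz$. We show that the kernel of $R[Z]\to R[z]$ is $(xZ-y)$. Let $g$ in the kernel have degree $d$ and leading coefficient $c$. If $d=0$ then $g=0$. If $d\ge1$, then $x^dg(y/x)=0$ gives $cy^d\in xR$, so $c=xc'$ by (R1), and $g-c'Z^{d-1}(xZ-y)$ is in the kernel and has smaller degree; induct on $d$. Hence $R[z]/xR[z]=R[Z]/(x,y)=k[Z]$.

(b) The ideal $\mathfrak m^e$ is generated by the $x^{e-i}y^i=x^ez^i$, $0\le i\le e$. If $f=\sum c_ix^{e-i}y^i\notin\mathfrak m^{e+1}$, some $c_i$ is a unit, and the image of $f/x^e$ is $\sum\bar c_iZ^i\ne0$.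

(c) By (a), $R[z]/\mathfrak n=k[Z]/(\bar F)$ is a field, and $0\subsetneq xR[z]\subsetneq\mathfrak n$ is a chain of primes. Localizing and applying (R3) gives the claims.
\end{proof}

Return to our valuation $\nu$ and choose the parameters with $\nu(x)\le\nu(y)$, so that $a:=\nu(x)=\min\nu(\mathfrak m)$. Then $R[z]\subset V_\nu$. The prime $\mathfrak n=\mathfrak m_\nu\cap R[z]$ contains $x$, and its image in $k[Z]$ is the kernel of $k[Z]\to L$, $Z\mapsto\bar z$. Because $\nu$ is algebraic, this kernel is generated by the minimal polynomial $\bar F$ of $\bar z$. So Lemma~\ref{lem:chart}(c) applies: $R_1=R[z]_{\mathfrak n}$ is regular of dimension two, with residue field $\kappa_1=k(\bar z)$ finite over $k$. It is dominated by $\nu$, and $L$ is algebraic over $\kappa_1$. It does not depend on the choice: if $x',y'$ are other parameters with $\nu(x')=a$, then $x'/x\in R[z]$ has value $0$ and is a unit of $R_1$, so $y'/x'=(y'/x)(x/x')\in R_1$; elements of $R[y'/x']$ of value $0$ are units of $R_1$, so the ring built from $x',y'$ is contained in $R_1$, and the roles are symmetric. Iterating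 defines the rings $R_i$ of Theorem~\ref{thm:B}. Put
\[
I^{(i)}_n=\{f\in R_i:\nu(f)\ge n\},\qquad \lambda_i(n)=\ell_{R_i}(R_i/I^{(i)}_n),
\]
so that $\lambda_0(n)=\ell_R(R/I_n)$ and $\lambda_i(n)=0$ for $n\le0$.

Division by $x^e$ carries $\mathfrak m^e$ into $R_1$ and lowers values by $ea$. This always gives an inequality between colengths; it is an equality when $e$ is the order of the ideal $I_n$.

\begin{lemma}\label{lem:colength}
Let $n\in\mathbb Z$ and $\delta=[\kappa_1:k]$.
\begin{itemize}
\item[(a)] For all $e\ge0$, $\ \lambda_0(n)\le\dfrac{e(e+1)}2+\delta\,\lambda_1(n-ea)$.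
\item[(b)] Equality holds if $e$ is the largest integer with $I_n\subset\mathfrak m^e$. This $e$ is at least $1$ if $n\ge1$, and it is $0$ if $n\le0$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $W=R_1/I^{(1)}_{n-ea}$. Each composition factor of $W$ over $R_1$ is $\kappa_1$, which has $R$-length $\delta$, so $\ell_R(W)=\delta\,\lambda_1(n-ea)$. The $R$-linear map $\rho\colon\mathfrak m^e\to W$, $f\mapsto f/x^e$, has kernel $\mathfrak m^e\cap I_n$. With (R2),
\[
\lambda_0(n)\le\ell_R\bigl(R/(\mathfrak m^e\cap I_n)\bigr)=\frac{e(e+1)}2+\ell_R(\operatorname{im}\rho)\le\frac{e(e+1)}2+\ell_R(W),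
\]
which is (a).

In (b), the largest $e$ exists by (R2) since $I_n\ne0$, and the last sentence holds because $I_n\subset I_1=\mathfrak m$ for $n\ge1$ and $I_n=R$ for $n\le0$. For this $e$ the first inequality above is an equality, so it suffices to show that $\rho$ is onto. Put $n_1=n-ea$; if $n_1\le0$ then $W=0$, so let $n_1>0$.

First, $R[z]\to W$ is onto. Let $J=I^{(1)}_{n_1}\cap R[z]$. Then $\mathfrak n^{n_1}\subset J\subset\mathfrak n$, so $R[z]/J$ is local with maximal ideal $\mathfrak n/J$ and equals its localization $R_1/JR_1$; and $JR_1=I^{(1)}_{n_1}$, since every ideal of a localization is generated by its contraction.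

Next we bound the powers of $z$ that are needed; here the maximality of $e$ is used. Choose $f\in I_n\setminus\mathfrak m^{e+1}$. It has order $e$, and $f/x^e\in J$. By Lemma~\ref{lem:chart}(a),(b), $W/\mathfrak mW$ is a quotient of $k[Z]/(\bar g)$ for a nonzero polynomial $\bar g$ of degree at most $e$, so it is spanned over $k$ by the classes of $1,z,\dots,z^e$. These classes generate the $R$-module $\operatorname{im}\rho$ by Lemma~\ref{lem:chart}(b). Thus $W=\operatorname{im}\rho+\mathfrak mW$, hence $W=\operatorname{im}\rho+\mathfrak m^sW$ for all $s$, and $\mathfrak m^{n_1}W=0$.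
\end{proof}

In Section~\ref{sec:example}, take $n=3$. Elements of order at most $1$ have value at most $1$, and $P_2\in I_3$ has order $2$, so $e=2$; also $a=1$, $\delta=2$, $\lambda_1(1)=1$. The lemma gives $\lambda_0(3)=3+2=5$, which matches $\varphi(0)+\varphi(1)+\varphi(2)=1+2+2$.

\begin{proposition}\label{prop:min}
For every $n\ge0$, $\ell_R(R/I_n)$ is the minimum of $\sum_i\delta_i\,e_i(e_i+1)/2$ over all finitely supported sequences $(e_i)_{i\ge0}$ of nonnegative integers with $\sum_ia_ie_i\ge n$.
\end{proposition}

\begin{proof}
Given $(e_i)$, put $n_0=n$ and $n_{i+1}=n_i-e_ia_i$. Lemma~\ref{lem:colength}(a) for $R_i$, multiplied by $\delta_i$, reads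
\begin{equation}\label{eq:step}
\delta_i\lambda_i(n_i)\le\delta_i\frac{e_i(e_i+1)}2+\delta_{i+1}\lambda_{i+1}(n_{i+1}),
\end{equation}
since $\delta_i[\kappa_{i+1}:\kappa_i]=\delta_{i+1}$. If $\sum a_ie_i\ge n$, then $n_N\le0$ and $\lambda_N(n_N)=0$ for large $N$; chaining \eqref{eq:step} for $i<N$ and using $\delta_0=1$ gives $\lambda_0(n)\le\sum_i\delta_ie_i(e_i+1)/2$. Now choose $e_i$ recursively as the largest integer with $I^{(i)}_{n_i}\subset\mathfrak m_i^{e_i}$. By Lemma~\ref{lem:colength}(b), \eqref{eq:step} is an equality, $n_{i+1}<n_i$ as long as $n_i\ge1$, and $e_i=0$ once $n_i\le0$. So this sequence is finitely supported, satisfies $\sum a_ie_i\ge n$, and attains the bound.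
\end{proof}

To leading order we are minimizing the quadratic form $\frac12\sum\delta_ie_i^2$ on a half-space. The Cauchy--Schwarz inequality gives the lower bound, and its case of equality, $e_i$ proportional to $a_i/\delta_i$, gives the upper bound.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\Sigma_N=\sum_{i<N}a_i^2/\delta_i$ for $N\ge1$ and $\Sigma=\lim\Sigma_N\le\infty$.

Fix $N$, and take $e_i=\lceil na_i/(\delta_i\Sigma_N)\rceil$ for $i<N$ and $e_i=0$ for $i\ge N$. Then $\sum a_ie_i\ge n\Sigma_N/\Sigma_N=n$, and $e_i/n\to a_i/(\delta_i\Sigma_N)$ for $i<N$. Proposition~\ref{prop:min} gives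
\[
\limsup_{n\to\infty}\frac{2\ell_R(R/I_n)}{n^2}\le\sum_{i<N}\delta_i\frac{a_i^2}{\delta_i^2\Sigma_N^2}=\frac1{\Sigma_N}.
\]
Letting $N\to\infty$, the upper limit is at most $1/\Sigma$. If $\Sigma<\infty$, let $(e_i)$ attain the minimum in Proposition~\ref{prop:min}. Then
\[
n^2\le\Bigl(\sum a_ie_i\Bigr)^2\le\Bigl(\sum\delta_ie_i^2\Bigr)\Bigl(\sum a_i^2/\delta_i\Bigr)\le2\ell_R(R/I_n)\,\Sigma .
\]
Hence $2\ell_R(R/I_n)/n^2\to1/\Sigma$ in all cases. On the other hand $\varphi(i)=Ci+o(i)$ by Theorem~\ref{thm:A}, so $\ell_R(R/I_n)=\sum_{i<n}\varphi(i)=Cn^2/2+o(n^2)$. Therefore $C=1/\Sigma$. Finally $\mathfrak m_i\subset\mathfrak m_{i+1}$ gives $1\le a_i\le a_0$, so $\Sigma$ is finite if and only if $\sum_i1/\delta_i$ is.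
\end{proof}

\begin{remark}
The convergence of $\ell_R(R/I_n)/n^2$ was obtained without Theorem~\ref{thm:A}, but it does not imply it: for the filtration $J_n=\mathfrak m^{\lceil n/2\rceil}$ of Section~\ref{sec:intro} one has $\ell_R(R/J_n)/n^2\to\tfrac18$.
\end{remark}

\begin{example}
In Section~\ref{sec:example}, $x$ remains a parameter of value $1$ in every $R_i$ by Lemma~\ref{lem:chart}(c), so $a_i=1$. Let $A_i\subset k_\infty[[t]]$ be the ring of series whose coefficient of $t^l$ lies in $k_{i+l}$ for all $l$; it contains the inverses of its elements with nonzero constant term. We have $R_0\subset A_0$, and $R_i\subset A_i$ implies $\mathfrak m_i/x\subset A_{i+1}$, hence $R_{i+1}\subset A_{i+1}$. So $\kappa_i\subset k_i$ and $\sum_i1/\delta_i\ge\sum_i2^{-i}=2$, with equality only if $\kappa_i=k_i$ for all $i$. Since $C=\tfrac12$, Theorem~\ref{thm:B} shows that equality holds.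
\end{example}

\section{The range of the limit}\label{sec:range}

By Theorem~\ref{thm:B}, realizing a given $C$ means realizing a given sum $\sum a_i^2/\delta_i$. We take all $a_i=1$ and prescribe the residue fields; the freedom to repeat a field any finite number of times suffices to reach every value in $(1,\infty]$. The valuation is obtained by reversing the logic of Section~\ref{sec:transforms}: we build the rings first, and the point to prove is that their union is a discrete valuation ring.

\begin{proposition}\label{prop:realize}
Let $R$ be a two-dimensional regular local ring with residue field $k$. Let $k=\kappa_0\subset\kappa_1\subset\cdots$ be fields such that each $\kappa_{i+1}/\kappa_i$ is finite and simple and infinitely many of these extensions are proper. Then there is an algebraic discrete valuation dominating $R$ whose limit is $C=\bigl(\sum_i1/[\kappa_i:k]\bigr)^{-1}$.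
\end{proposition}

\begin{proof}
Let $R_0=R$ with parameters $x,y_0$. Suppose $R_i\subset K$ is regular local of dimension two with maximal ideal $\mathfrak m_i=(x,y_i)$ and residue field identified with $\kappa_i$. Let $\bar F_i\in\kappa_i[Z]$ be the minimal polynomial of a generator of $\kappa_{i+1}/\kappa_i$ and $F_i\in R_i[Z]$ a monic lift. Put
\[
z_i=y_i/x,\qquad y_{i+1}=F_i(z_i),\qquad R_{i+1}=R_i[z_i]_{(x,\,y_{i+1})} .
\]
By Lemma~\ref{lem:chart}(c), $R_{i+1}$ is regular local of dimension two with parameters $x,y_{i+1}$, its residue field $\kappa_i[Z]/(\bar F_i)$ is identified with $\kappa_{i+1}$ over $\kappa_i$, and $\mathfrak m_i\subset\mathfrak m_{i+1}$. Hence $V=\bigcup_iR_i$ is a local ring with maximal ideal $\mathfrak m_V=\bigcup_i\mathfrak m_i\ni x$ and residue field $\bigcup_i\kappa_i$, and $\mathfrak m_V\cap R_i=\mathfrak m_i$.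

Let $0\ne f\in R$. Put $f_0=f$, $o_i=\operatorname{ord}_{R_i}f_i$ and $f_{i+1}=f_i/x^{o_i}$. By Lemma~\ref{lem:chart}(b), $f_{i+1}\in R_i[z_i]\subset R_{i+1}$, and its image in $R_{i+1}/xR_{i+1}=\kappa_i[Z]_{(\bar F_i)}$ is a nonzero polynomial of degree at most $o_i$. Since $f_{i+1}\in\mathfrak m_{i+1}^{o_{i+1}}$, this polynomial is divisible by $\bar F_i^{\,o_{i+1}}$. Comparing degrees,
\[
o_{i+1}\,[\kappa_{i+1}:\kappa_i]\le o_i .
\]
So $(o_i)$ is nonincreasing and is at least halved infinitely often; thus $o_i=0$ for some $i$. Then $f_i$ is a unit of $R_i$ and $f=x^{o_0+\dots+o_{i-1}}f_i$.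

Taking quotients, every element of $K^\times$ is $x^bu$ with $b\in\mathbb Z$ and $u\in V^\times$. As $x$ is not a unit of $V$, the exponent $b$ is unique, and $x^bu\in V$ exactly when $b\ge0$. So $V$ is a discrete valuation ring of $K$ with uniformizer $x$. Its valuation $\nu$ is discrete and normalized, it dominates every $R_i$, and it is algebraic because $\bigcup\kappa_i$ is algebraic over $k$. Moreover $\nu(x)=1=\min\nu(\mathfrak m_i)$, and the proper ideal $\mathfrak m_V\cap R_i[z_i]$ contains, hence equals, the maximal ideal $(x,y_{i+1})$. So the $R_i$ are the quadratic transforms of $R$ along $\nu$, with $a_i=1$ and $\delta_i=[\kappa_i:k]$, and Theorem~\ref{thm:B} gives the value of $C$.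
\end{proof}

The construction can fail if all extensions are trivial: with $F_i=Z$ for all $i$ one gets $y_i=y_0/x^i$, and $y_0$ is divisible in $V$ by every power of $x$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Every limit lies in $[0,1)$ by Theorem~\ref{thm:A}. If $[\bar k:k]<\infty$, then $L$ embeds in $\bar k$ over $k$, so $\varphi$ is bounded by \eqref{eq:phidim} and $C=0$. Now let $[\bar k:k]=\infty$ and $C\in[0,1)$, and put $S=1/C\in(1,\infty]$.

\emph{A tower of simple extensions.} There is a strictly increasing tower $k=k_0\subset k_1\subset\cdots\subset\bar k$ with each $k_j/k$ finite and simple. If the separable closure $k^{\mathrm{sep}}$ is infinite over $k$, let $k_{j+1}=k_j(\alpha)$ with $\alpha\in k^{\mathrm{sep}}\setminus k_j$; each $k_j/k$ is finite separable, hence simple by the primitive element theorem. Otherwise $k^{\mathrm{sep}}\neq\bar k$, so $k$ is imperfect of characteristic $p>0$. Choose $\tau\in k\setminus k^p$ and let $k_j=k(\tau^{1/p^j})$, which has degree $p^j$ because $X^{p^j}-\tau$ is irreducible over $k$. In both cases a generator of $k_j$ over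 $k$ also generates $k_j$ over $k_i$ for $i<j$. Let $D_j=[k_j:k]$, so $D_0=1$ and $D_{j+1}\ge2D_j$. Omitting $k_1,\dots,k_l$ and renumbering preserves these properties and makes $D_1$ as large as we wish.

\emph{Multiplicities.} We find integers $g_j\ge1$ with $\sum_{j\ge0}g_j/D_j=S$. If $S=\infty$, take $g_j=D_j$. If $S<\infty$, arrange $2/D_1<S-1$; this is where $C<1$ is used. Then $\sum_{j\ge1}1/D_j\le2/D_1<S-1$, so $s=S-\sum_{j\ge0}1/D_j>0$. Expand $s$ greedily: $h_0=\lfloor s\rfloor$, $r_0=s-h_0$, and
\[
h_{j+1}=\lfloor D_{j+1}r_j\rfloor,\qquad r_{j+1}=r_j-h_{j+1}/D_{j+1}.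
\]
Then $h_j\ge0$ and $0\le r_j<1/D_j$, so $r_j=s-\sum_{i\le j}h_i/D_i\to0$ and $s=\sum_jh_j/D_j$. Take $g_j=1+h_j$.

\emph{Conclusion.} Let $\kappa_0\subset\kappa_1\subset\cdots$ be the sequence in which $k_0$ appears $g_0$ times, then $k_1$ appears $g_1$ times, and so on. Then $\kappa_0=k$, each $\kappa_{i+1}/\kappa_i$ is finite and simple, infinitely many of these extensions are proper, and $\sum_i1/[\kappa_i:k]=\sum_jg_j/D_j=S$. Proposition~\ref{prop:realize} gives an algebraic discrete valuation dominating $R$ with limit $1/S=C$.
\end{proof}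

\begin{thebibliography}{9}

\bibitem{Sanyal}
Soumya D. Sanyal, \emph{Irrational behavior of algebraic discrete valuations}, arXiv:1311.6047 (2013).

\end{thebibliography}
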